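\title{No $p$-coincidences among the division fields of an elliptic curve over $\mathbb{Q}$ for $p\ge 5$}

\begin{abstract}
Let $E$ be an elliptic curve over $\mathbb{Q}$ and $p\ge5$ a prime. We prove that $\mathbb{Q}(E[n])\ne\mathbb{Q}(E[np])$ for every $n\ge1$. When $p\mid n$, wild inertia at $p$ separates the two fields. When $p\nmid n$, an equality would make the mod $p$ cyclotomic character a character of the Galois image on the prime-to-$p$ torsion that has order $p-1$ on inertia at $p$. This reduces the problem to $p=5$ and $p=7$, which we settle by commutator computations in $GL_2(\mathbb{Z}_2)$ and $GL_2(\mathbb{Z}_3)$ and by finding the relevant points on $X_0(25)$, $X_0(50)/w_{25}$ and $X_0(21)$.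
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $E$ be an elliptic curve over $\mathbb{Q}$. For a positive integer $n$, the \emph{$n$-division field} $\mathbb{Q}(E[n])$ is the field generated over $\mathbb{Q}$ by the coordinates of the $n$-torsion points of $E$. For a prime $p$ we have $\mathbb{Q}(E[n])\subset\mathbb{Q}(E[np])$, and a \emph{$p$-coincidence} for $E$ is an equality
\[
\mathbb{Q}(E[n])=\mathbb{Q}(E[np])
\]
for some $n\ge1$: the new torsion points of level $np$ are all defined over the field generated by the old ones. The following question comes from the paper of Milner and Shotton \cite{MS}. For a prime $p\ge5$, is it true that no elliptic curve over $\mathbb{Q}$ without complex multiplication (CM) has a $p$-coincidence? The answer is yes, and CM curves need not be excluded.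

\begin{theorem}\label{thm:main}
Let $p\ge5$ be a prime, $E$ any elliptic curve over $\mathbb{Q}$, and $n\ge1$. Then $\mathbb{Q}(E[n])\ne\mathbb{Q}(E[np])$. In particular, for $p\ge5$ no non-CM elliptic curve over $\mathbb{Q}$ has a $p$-coincidence.
\end{theorem}

To see which answer to expect, replace $E$ by the multiplicative group. The degree $[\mathbb{Q}(\mu_{np}):\mathbb{Q}(\mu_n)]$ is $p$ if $p\mid n$ and $p-1$ if $p\nmid n$, so cyclotomic fields coincide only for $p=2$ and $n$ odd. By the Weil pairing $\mu_{np}\subset\mathbb{Q}(E[np])$, so for odd $p$ a $p$-coincidence forces $\mathbb{Q}(E[n])$ to contain roots of unity that the Weil pairing at level $n$ does not account for. Division fields do contain such extra abelian extensions, for instance $\sqrt{\Delta}\in\mathbb{Q}(E[2])$ with $\Delta$ the discriminant of $E$, and this leaves enough room for $p=3$.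

\begin{example}\label{ex:small}
(a) The curve $y^2=x(x-1)(x-3)$ has $\mathbb{Q}(E[1])=\mathbb{Q}=\mathbb{Q}(E[2])$. Its $j$-invariant $2^6\cdot7^3/3^2$ is not an integer, so it has no CM.

(b) Let $E_0:y^2=x^3+16$. The $3$-division polynomial is $3x(x^3+64)$, so the points of order $3$ are $(0,\pm4)$ and $(-4\zeta,\pm4\sqrt{-3})$ with $\zeta^3=1$. Hence $\mathbb{Q}(E_0[3])=\mathbb{Q}(\sqrt{-3})$, which lies in the splitting field $\mathbb{Q}(E_0[2])$ of $x^3+16$. Thus $\mathbb{Q}(E_0[2])=\mathbb{Q}(E_0[6])$.
\end{example}

So Theorem~\ref{thm:main} fails for $p=2$ and $p=3$. For $p\ge5$ an extra cyclic extension of degree $p-1\ge4$ is needed, and the theorem says that there is never room for it together with the rest of $\mathbb{Q}(E[p])$.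

\subsection*{The main idea, when the Galois image is as large as possible}
Suppose that $p\nmid n$ and $\mathbb{Q}(E[p])\subset\mathbb{Q}(E[n])$. Let $S$ be the set of primes dividing $n$, and let $G\subset\prod_{\ell\in S}GL_2(\mathbb{Z}_\ell)$ be the image of $\operatorname{Gal}(\overline{\mathbb{Q}}/\mathbb{Q})$ acting on the Tate modules $T_\ell E$. Since $\mu_p\subset\mathbb{Q}(E[n])$, the mod $p$ cyclotomic character factors through a character $\omega:G\to\mathbb{F}_p^*$. Now look at an inertia group $I_p$ at $p$. It satisfies $\omega(I_p)=\mathbb{F}_p^*$, because $p$ is totally ramified in $\mathbb{Q}(\mu_p)$. It maps into $\prod SL_2(\mathbb{Z}_\ell)$, because the determinant on $T_\ell E$ is the $\ell$-adic cyclotomic character, which is unramified at $p$. So $\omega$ kills all commutators of $G$ and yet has order $p-1$ on the elements of $G$ of determinant $1$.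

Assume that $G=\prod_{\ell\in S}GL_2(\mathbb{Z}_\ell)$. Embed $a=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$, $b=\left(\begin{smallmatrix}1&0\\1&1\end{smallmatrix}\right)$ and $d=\left(\begin{smallmatrix}-1&0\\0&1\end{smallmatrix}\right)$ diagonally in $G$. Then $dad^{-1}=a^{-1}$ and $dbd^{-1}=b^{-1}$, so $\omega(a)^2=\omega(b)^2=1$. The matrices $a,b$ generate $SL_2(\mathbb{Z})$, which is dense in $\prod SL_2(\mathbb{Z}_\ell)$. Hence $\omega^2=1$ on elements of determinant $1$, and $p-1\le2$. A character of order $2$ does survive: the sign character of $GL_2(\mathbb{F}_2)=S_3$, which cuts out $\mathbb{Q}(\sqrt\Delta)$ and is the character $\omega$ in Example~\ref{ex:small}(b).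

In general $G$ is smaller in two ways: its projections $G_\ell$ can be proper subgroups of $GL_2(\mathbb{Z}_\ell)$, and $G$ can be a proper subgroup of $\prod G_\ell$. Both effects shrink the commutator subgroup, and the work consists in showing that it stays large enough to meet the image of inertia outside $\ker\omega$, or else that $E$ gives a point on a modular curve with few points.

\subsection*{Plan of the proof}
After the background in Section~\ref{sec:background}, the case $p\mid n$ is treated in Section~\ref{sec:pdivides}. For $p\nmid n$, Section~\ref{sec:setup} compares the chief factors of the Galois images at different primes, Section~\ref{sec:two} studies subgroups of $GL_2(\mathbb{Z}_2)$, and Section~\ref{sec:modular} gives the modular functions of level $25$ that we need. The proof then splits according to the reduction of $E$ at $p$. If it is potentially good, only $p=5$ requires work, and we show that $-1\in G$ is killed by $\omega$ although inertia forces $\omega(-1)=-1$ (Section~\ref{sec:good}). If it is potentially multiplicative, then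 $p\in\{5,7\}$ (Section~\ref{sec:mult}); commutators force a rational $2$-isogeny for $p=5$ and a rational $3$-isogeny for $p=7$, and the points of two curves of genus one finish the proof (Sections~\ref{sec:five} and~\ref{sec:seven}).

\section{Background}\label{sec:background}

\subsection{Galois images}
We write $G(n)\subset GL_2(\mathbb{Z}/n)$ for the image of $\operatorname{Gal}(\overline{\mathbb{Q}}/\mathbb{Q})$ on $E[n]$, so that $G(n)=\operatorname{Gal}(\mathbb{Q}(E[n])/\mathbb{Q})$, and $G_\ell\subset GL_2(\mathbb{Z}_\ell)$ for its image on $T_\ell E$. The kernel of $GL_2(\mathbb{Z}_\ell)\to GL_2(\mathbb{Z}/\ell^f)$ is $\Gamma(\ell^f)$; for $f\ge1$ it is a pro-$\ell$ group. The determinant on $T_\ell E$ is the cyclotomic character $\chi_\ell$. It is unramified outside $\ell$, it maps $I_\ell$ onto $\mathbb{Z}_\ell^*$, and $\prod_\ell\chi_\ell$ maps onto $\prod_\ell\mathbb{Z}_\ell^*$. A fixed complex conjugation $c$ acts on each $T_\ell E$ with order $2$ and determinant $-1$. For odd $\ell$ put $\ell^*=(-1)^{(\ell-1)/2}\ell$; then $\mathbb{Q}(\sqrt{\ell^*})$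 is the quadratic subfield of $\mathbb{Q}(\mu_\ell)$, and it is ramified only at $\ell$. The group $GL_2(\mathbb{F}_2)$ is $S_3$ permuting the three points of order $2$, and the fixed field of $G(2)\cap A_3$ is $\mathbb{Q}(\sqrt\Delta)$. A subgroup or isogeny is called \emph{rational} if it is Galois-stable.

\subsection{Profinite groups}
Subgroups of profinite groups are closed, homomorphisms are continuous, and ``generated'' means topologically generated. We put $[g,h]=ghg^{-1}h^{-1}$; expanding both sides gives
\begin{equation}\label{eq:comm}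
k[h,u]k^{-1}=[kh,u]\,[k,u]^{-1}.
\end{equation}
For a prime $r$, an \emph{$r$-element} is an element that generates a pro-$r$ group. Every $g$ factors as $g=g_{(r)}g_{(r')}$ with commuting $r$-part and prime-to-$r$ part, both in the group generated by $g$. Homomorphisms respect this factorization; in particular the $r$-part of an element of a product is computed componentwise. Sylow's theorems hold for profinite groups, and so does the Frattini argument: if $J$ is normal in $H$ and $P$ is a Sylow subgroup of $J$, then $H=J\cdot N_H(P)$. Since $\Gamma(\ell)$ is pro-$\ell$, we have: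

\begin{itemize}
\item[(P)] For odd $\ell$, a $2$-element $g\in GL_2(\mathbb{Z}_\ell)$ generates a finite group that injects modulo $\ell$. If $g\equiv\pm1\pmod\ell$, then $g=\pm1$.
\end{itemize}

\begin{lemma}[Coprime action]\label{lem:coprime}
Let $\alpha$ be an automorphism of a pro-$2$ group $U$ with $\alpha^3=1$.
\begin{itemize}
\item[(a)] If $M$ is an $\alpha$-stable normal subgroup, every $\alpha$-stable coset of $M$ contains a fixed point of $\alpha$.
\item[(b)] If $U$ is finite and $\alpha$ acts trivially on the factors of a chain of $\alpha$-stable normal subgroups from $1$ to $U$, then $\alpha$ acts trivially on $U$.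
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $U$ is finite, the coset has $2$-power cardinality and the orbits of $\alpha$ have size $1$ or $3$, so some orbit has size $1$. In general, the images of the coset in the quotients of $U$ by $\alpha$-stable open normal subgroups have finite nonempty sets of fixed points, whose inverse limit is nonempty. (b) Let $M$ be the smallest nontrivial term of the chain. By induction $\alpha$ is trivial on $U/M$, so each coset is $u_0M$ with $u_0$ fixed, and $\alpha$ is trivial on $M$.
\end{proof}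

\subsection{Subgroups of $GL_2(\mathbb{F}_\ell)$}
Let $\ell$ be odd. A \emph{Borel subgroup} is the stabilizer of a line. A \emph{split Cartan subgroup} $C_{\mathrm{s}}(\ell)$ is the group of diagonal matrices in some basis; its normalizer $C_{\mathrm{s}}^+(\ell)$ consists of the diagonal and the antidiagonal matrices. A \emph{nonsplit Cartan subgroup} $C_{\mathrm{ns}}(\ell)$ is $\mathbb{F}_{\ell^2}^*$ acting on $\mathbb{F}_{\ell^2}\cong\mathbb{F}_\ell^2$; its normalizer $C_{\mathrm{ns}}^+(\ell)$ is generated by it and the Frobenius map. In both cases the index is $2$. An element $a\in C_{\mathrm{ns}}(\ell)$ has eigenvalues $a,a^\ell$, so it is scalar if they lie in $\mathbb{F}_\ell$. Applying this to $g^2$ gives: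

\begin{itemize}
\item[(N)] If $g\in C_{\mathrm{ns}}^+(\ell)$ has eigenvalues $\pm(a,1)$ with $a\in\mathbb{F}_\ell^*$, then $a^2=1$.
\end{itemize}

\begin{theorem}[Dickson]\label{thm:dickson}
Let $\ell$ be odd and $H\subset GL_2(\mathbb{F}_\ell)$. If $\ell$ divides $|H|$, then $H$ contains $SL_2(\mathbb{F}_\ell)$ or lies in a Borel subgroup. If $\ell\nmid|H|$, then $H$ lies in some $C_{\mathrm{s}}^+(\ell)$ or $C_{\mathrm{ns}}^+(\ell)$, or its image in $PGL_2(\mathbb{F}_\ell)$ is $A_4$, $S_4$ or $A_5$.
\end{theorem}

(A subgroup of a Borel subgroup of order prime to $\ell$ lies in some $C_{\mathrm{s}}(\ell)$ by Maschke's theorem.) For $H=G(\ell)$ the last case simplifies. The determinant modulo squares maps $G(\ell)$ onto $\{\pm1\}$ and kills scalars, so the projective image has a subgroup of index $2$, with fixed field $\mathbb{Q}(\sqrt{\ell^*})$. As $A_4$ and $A_5$ have no such subgroup: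

\begin{itemize}
\item[(E)] If the projective image of $G(\ell)$ is $A_4$, $S_4$ or $A_5$, it is $S_4$, and $A_4\subset S_4$ corresponds to $\mathbb{Q}(\sqrt{\ell^*})$.
\end{itemize}

\begin{lemma}\label{lem:mod3}
Suppose that $G(3)$ acts irreducibly on $E[3]$. Then $G(3)$ is $GL_2(\mathbb{F}_3)$, or $SD_{16}=\langle r,c\rangle$, or $D_8=\langle r^2,c\rangle$, where $r^8=c^2=1$, $crc=r^3$, $r^4=-1$ and $\det r=\det c=-1$. Moreover $SD_{16}\cap SL_2(\mathbb{F}_3)=Q_8$ and $D_8\cap SL_2(\mathbb{F}_3)=\langle r^2\rangle$. In all three cases $G(3)$ contains all diagonal and antidiagonal matrices with respect to a basis of eigenvectors of $c$.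
\end{lemma}

\begin{proof}
If $3$ divides $|G(3)|$, then $G(3)\supset SL_2(\mathbb{F}_3)$ by Theorem~\ref{thm:dickson}, and $G(3)=GL_2(\mathbb{F}_3)$ since the determinant is onto. Otherwise $G(3)$ is a $2$-group and lies in a Sylow subgroup of $GL_2(\mathbb{F}_3)$, which is some $C_{\mathrm{ns}}^+(3)$, of order $16$. Let $r$ generate $\mathbb{F}_9^*$; then $r^4=-1$ and $\det r=r^{1+3}=-1$. The only involution in $\langle r\rangle$ is $-1$, so $c\notin\langle r\rangle$ and $crc=r^3$. A subgroup containing $c$ is generated by $c$ and its intersection with $\langle r\rangle$, so it is $\langle c\rangle$, $\langle c,-1\rangle$, $\langle r^2,c\rangle$ or $\langle r,c\rangle$, and the first two are reducible. The elements of determinant $1$ are the $r^{2i}$ and the $r^{2i+1}c$; they form the Sylow $2$-subgroup $Q_8$ of $SL_2(\mathbb{F}_3)$. Finally, let $c=\operatorname{diag}(1,-1)$. From $cr^2c=r^6=-r^2$ we see that $r^2$ has zero diagonal, so the group $\langle r^2,c\rangle$ of order $8$ consists of all diagonal and antidiagonal matrices.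
\end{proof}

\subsection{Local facts}
The curve $E$ has potentially good reduction at a prime $q$ if $v_q(j(E))\ge0$, and potentially multiplicative reduction otherwise. The $j$-invariant of a CM curve is integral. We use the following facts; (L1) is due to Serre and Tate, and (L2) is the theory of the Tate curve.

\begin{itemize}
\item[(L1)] If $p\ge5$ and $E$ has potentially good reduction at $p$, then $I_p$ acts on all $T_\ell E$, $\ell\ne p$, through one cyclic group of order $e\in\{1,2,3,4,6\}$, faithfully on each $T_\ell E$.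
\item[(L2)] If $E$ has potentially multiplicative reduction at $q$, there is a character $\psi$ of the decomposition group $D_q$ with $\psi^2=1$ such that, for every $\ell$, $D_q$ acts on $T_\ell E$ by $\psi\cdot\left(\begin{smallmatrix}\chi_\ell&*\\0&1\end{smallmatrix}\right)$. For $\ell\ne q$ the entry $*$ is nonzero on $I_q$, because the Tate parameter has positive valuation and so its $\ell$-power roots generate a ramified extension.
\item[(L3)] If $E$ has good ordinary reduction at $\ell$, then $I_\ell$ acts on $E[\ell]$ by $\left(\begin{smallmatrix}\chi_\ell&*\\0&1\end{smallmatrix}\right)$.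
\item[(L4)] If $q$ is odd and an elliptic curve over $\mathbb{Q}_q$ has good reduction, its torsion points over $\mathbb{Q}_q$ inject into the points of the reduction over $\mathbb{F}_q$.
\end{itemize}

The wild inertia group $P_p$ is the Sylow pro-$p$ subgroup of $I_p$; it is normal, and $I_p/P_p$ is generated by one element.

\begin{lemma}\label{lem:wild}
If $p\ge5$, then $P_p$ acts trivially on $T_\ell E$ for every $\ell\ne p$.
\end{lemma}

\begin{proof}
In case (L1), $p\nmid e$. In case (L2), $\psi$ and $\chi_\ell$ are trivial on $P_p$, so the pro-$p$ group $P_p$ acts through the pro-$\ell$ group of unipotent triangular matrices.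
\end{proof}

\subsection{Global facts}
\begin{itemize}
\item[(G1)] (Mazur, Kenku.) The degree of a rational cyclic isogeny of elliptic curves over $\mathbb{Q}$ lies in $\{1,\dots,19,21,25,27,37,43,67,163\}$. We use only that $49$ and the numbers $25\ell$, with $\ell\ne5$ prime, do not occur.
\item[(G2)] (Bilu--Parent--Rebolledo \cite{BPR} for $\ell\ge11$, $\ell\ne13$; Balakrishnan--Dogra--M\"uller--Tuitman--Vonk \cite{BDMTV} for $\ell=13$.) If $\ell\ge11$ and $G(\ell)\subset C_{\mathrm{s}}^+(\ell)$, then $E$ has CM.
\item[(G3)] (Cremona's tables.) Elliptic curves over $\mathbb{Q}$ of conductor $21$, $50$ or $63$ have rank $0$, and $X_0(21)$ is the curve $Y^2+XY=X^3-4X-1$.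
\end{itemize}

Split Cartan subgroups are linked to cyclic isogenies as follows.

\begin{lemma}\label{lem:chain}
Let $A\ne B$ be subgroups of prime order $p$ of $E$. The composite $E/A\to E\to E/B$ of the dual of $E\to E/A$ with the quotient map has cyclic kernel of order $p^2$. If $G(p)\subset C_{\mathrm{s}}(p)$, then $E/A$ has a rational cyclic $p^2$-isogeny, where $A,B$ are the two coordinate lines.
\end{lemma}

\begin{proof}
Let $\varphi:E\to E/A$. A point $\varphi(P)$ is killed by $p$ if and only if $pP\in A$, and the dual isogeny sends it to $pP$. So the dual maps $(E/A)[p]$ onto $A\ne B$, and the kernel of the composite, of order $p^2$, is not $(E/A)[p]$.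
\end{proof}

\section{The case $p\mid n$}\label{sec:pdivides}

Wild inertia at $p$ is invisible on the prime-to-$p$ torsion, but the determinant makes it visible on the $p$-power torsion. A suitable power of one element then acts trivially exactly up to level $p^k$.

\begin{proposition}\label{prop:pdivides}
If $p\ge5$ and $p\mid n$, then $\mathbb{Q}(E[n])\ne\mathbb{Q}(E[np])$.
\end{proposition}

\begin{proof}
Write $n=p^km$ with $k\ge1$ and $p\nmid m$. The image of $P_p$ under $\chi_p:I_p\to\mathbb{Z}_p^*$ is the Sylow subgroup $1+p\mathbb{Z}_p$. Choose $g\in P_p$ with $\chi_p(g)\not\equiv1\pmod{p^2}$, and let $h=1+N\in G_p$ be its image. We claim that $h$ or $h^p$ lies in $\Gamma(p)\setminus\Gamma(p^2)$.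

If $N\equiv0\pmod p$, then $h\in\Gamma(p)$, and $h\notin\Gamma(p^2)$ since $\det h\not\equiv1\pmod{p^2}$. Suppose $N\not\equiv0\pmod p$. As $h$ is a $p$-element, $h\bmod p$ is unipotent, so $N^2\equiv0\pmod p$ and $N^4\equiv0\pmod{p^2}$. In $h^p=\sum\binom piN^i$ the terms with $2\le i<p$ vanish modulo $p^2$ because $p\mid\binom pi$ and $N^i\equiv0\pmod p$, and $N^p\equiv0\pmod{p^2}$ because $p\ge4$. Hence $h^p\equiv1+pN\pmod{p^2}$, which proves the claim.

For $i\ge1$ the binomial theorem gives $(1+p^iA)^p\equiv1+p^{i+1}A\pmod{p^{i+2}}$, so the $p$-th power map sends $\Gamma(p^i)\setminus\Gamma(p^{i+1})$ into $\Gamma(p^{i+1})\setminus\Gamma(p^{i+2})$. Thus $h^{p^{k-1}}$ or $h^{p^k}$ lies in $\Gamma(p^k)\setminus\Gamma(p^{k+1})$. The corresponding power of $g$ is trivial on $E[p^k]$, trivial on $E[m]$ by Lemma~\ref{lem:wild}, and nontrivial on $E[p^{k+1}]$.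
\end{proof}

For $p=3$ the claim about $h^p$ fails: $h=\left(\begin{smallmatrix}0&-1\\1&-1\end{smallmatrix}\right)$ is not $\equiv1\pmod3$, and $h^3=1$.

\section{The case $p\nmid n$: setup and chief factors}\label{sec:setup}

If $p\nmid n$, then $\mathbb{Q}(E[np])=\mathbb{Q}(E[n])\,\mathbb{Q}(E[p])$. For the rest of the proof we therefore assume, aiming at a contradiction:

\begin{itemize}
\item[(A)] $p\ge5$, $p\nmid n$, and $\mathbb{Q}(E[p])\subset\mathbb{Q}(E[n])$.
\end{itemize}

This persists when $n$ is replaced by a multiple prime to $p$, so we assume that $n$ is divisible by those of $2,3,7$ that differ from $p$. Let $S$ be the set of primes dividing $n$ and $G\subset\prod_{\ell\in S}G_\ell$ the image of Galois; an element $g\in G$ has components $g_\ell$. The group $G$ projects onto each $G_\ell$, and $g\mapsto(\det g_\ell)_\ell$ maps $G$ onto $\prod_{\ell\in S}\mathbb{Z}_\ell^*$. By (A) the action on $E[p]$ factors through a surjection $\Phi:G\to G(p)$. Put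
\[
\omega=\det\circ\,\Phi:G\to\mathbb{F}_p^*,
\]
the mod $p$ cyclotomic character. By Lemma~\ref{lem:wild} the image of $I_p$ in $G$ is generated by one element $\gamma$, and
\begin{equation}\label{eq:gamma}
\det\gamma_\ell=1\ \text{ for all }\ell\in S,\qquad \omega(\gamma)\text{ has order }p-1.
\end{equation}
For $S'\subset S$ let $G_{S'}$ be the projection of $G$ to $\prod_{\ell\in S'}G_\ell$. For $g\in G_\ell$ let $(g,1)$ be the element of the product with $g$ in place $\ell$ and $1$ elsewhere, and put $G_\ell^0=\{g\in G_\ell:(g,1)\in G\}$. This is a normal subgroup of $G_\ell$. We also regard it as a subgroup of $G$, namely the kernel of $G\to G_{S\setminus\{\ell\}}$. It is the part of $G_\ell$ that is independent of the other primes.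

Since $G$ need not be a product, we need a tool that detects what the images at different primes can share. A \emph{chief factor} of a finite group $H$ is a quotient $M/M'$ of normal subgroups of $H$ with no normal subgroup of $H$ strictly between them; $H$ acts on it by conjugation. By the Jordan--H\"older theorem for groups with operators, every chief factor is $H$-isomorphic to a factor of any given maximal chain of normal subgroups. An abelian chief factor is a simple $\mathbb{F}_r[H]$-module for some prime $r$. A normal $r$-subgroup of $H$ acts trivially on every simple $\mathbb{F}_r[H]$-module, since its fixed points form a nonzero submodule. When $H$ is a quotient of $\operatorname{Gal}(\overline{\mathbb{Q}}/\mathbb{Q})$, an abelian chief factor $V$ is a Galois module; let $A(V)\subset\operatorname{Aut}(V)$ be the image of Galois. We call $V$ an \emph{$S_3$-factor} if $V\cong\mathbb{F}_2^2$ and $A(V)\cong S_3$, and we then let $k(V)$ be the quadratic field cut out by the sign character of $A(V)$. The basic example is the Klein four-group $V_4$ in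 a quotient $S_4$, where $k(V_4)$ is the fixed field of $A_4$.

\begin{lemma}\label{lem:transfer}
Let $S'\subset S$ and let $H$ be a finite quotient of $G_{S'}$. Every chief factor of $H$ is isomorphic, compatibly with the Galois action, to a chief factor of $G(\ell^f)$ for some $\ell\in S'$ and $f\ge1$. Every composition factor of $H$ is a composition factor of some such $G(\ell^f)$.
\end{lemma}

\begin{proof}
For large $f$, $H$ is a quotient of the image $\widetilde H$ of $G_{S'}$ in $\prod_iH_i$, where the $H_i$ are the groups $G(\ell^f)$, $\ell\in S'$; chief and composition factors of $H$ are such factors of $\widetilde H$. Let $K_i\subset\widetilde H$ be the kernel of the projection to the first $i$ factors. Projection to $H_i$ embeds $K_{i-1}/K_i$ equivariantly as a normal subgroup of $H_i$, because $\widetilde H$ maps onto $H_i$. Refine the chain $(K_i)$ and apply the Jordan--H\"older theorem.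
\end{proof}

\begin{lemma}\label{lem:chief}
Let $\ell$ be a prime and $f\ge1$.
\begin{itemize}
\item[(i)] If $V$ is a chief factor of $G(\ell^f)$ of prime order $r\ge5$, $r\ne\ell$, then $|A(V)|\le2$.
\item[(ii)] If $V$ is an $S_3$-factor of $G(\ell^f)$, then $k(V)=\mathbb{Q}(\sqrt{\ell^*})$ for odd $\ell$, while for $\ell=2$ we have $G(2)=S_3$ and $k(V)=\mathbb{Q}(\sqrt\Delta)$.
\item[(iii)] A nonabelian composition factor of $G(\ell^f)$ is $PSL_2(\mathbb{F}_\ell)$, with $\ell\ge5$. These groups have different orders $\ell(\ell^2-1)/2$ for different $\ell$.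
\end{itemize}
\end{lemma}

\begin{proof}
The kernel of $G(\ell^f)\to G(\ell)$ is an $\ell$-group. If $\ell=2$ in (ii), it acts trivially on $V$, so $A(V)\cong S_3$ is a quotient of $G(2)\subset S_3$ and equals it. In all other cases the factor in question is not an $\ell$-group and so is a factor of $G(\ell)$.

Let $\ell\le3$. Then $|GL_2(\mathbb{F}_\ell)|\in\{6,48\}$ and the group is solvable, so (i) and (iii) are vacuous. In (ii) with $\ell=3$ we have $3\mid|G(3)|$. If $G(3)$ lies in a Borel subgroup, it has a normal subgroup of order $3$ with abelian quotient, and all chief factors have prime order. So $G(3)=GL_2(\mathbb{F}_3)$, with chief series $1\subset\{\pm1\}\subset Q_8\subset SL_2\subset GL_2$. Then $V=Q_8/\{\pm1\}$ and $A(V)=GL_2(\mathbb{F}_3)/Q_8$, whose subgroup of index $2$ is the image of $SL_2$; hence $k(V)=\mathbb{Q}(\sqrt{-3})$.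

Let $\ell\ge5$ and go through Theorem~\ref{thm:dickson}. If $G(\ell)\supset SL_2(\mathbb{F}_\ell)$, refine $1\subset\{\pm1\}\subset SL_2(\mathbb{F}_\ell)\subset G(\ell)$: the only nonabelian factor is the simple group $PSL_2(\mathbb{F}_\ell)$, and the action on the abelian factors is trivial. If $G(\ell)$ lies in a Borel subgroup, its quotient by the normal $\ell$-subgroup of unipotent elements is abelian, so $A(V)=1$ when $V$ is not an $\ell$-group. If $G(\ell)$ lies in the normalizer of a Cartan subgroup $C$, take a chief series through the abelian normal subgroup $G(\ell)\cap C$, of index at most $2$: this subgroup acts trivially on the factors below it and on those above it, so $|A(V)|\le2$. In the remaining case scalars are central and the projective image is $S_4$ by (E), with chief factors of orders $4,3,2$, and $k(V_4)=\mathbb{Q}(\sqrt{\ell^*})$.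
\end{proof}

\section{Subgroups of $GL_2(\mathbb{Z}_2)$ with an element of order three}\label{sec:two}

For $p=5$ the character $\omega$ has order $4$. At odd $\ell$ only the finite group $G(\ell)$ can contribute to a character of $2$-power order, but at $\ell=2$ the infinite pro-$2$ group $\Gamma(2)$ can. An element of order $3$ brings this under control: it splits a subgroup into a part generated by commutators and a part inside an explicit group $\mathcal{N}$ with an abelian subgroup of index $2$.

Let $H\subset GL_2(\mathbb{Z}_2)$ be a subgroup with an element $\xi$ of order $3$. As $\mathbb{Q}_2$ has no primitive cube root of unity, $\xi^2+\xi+1=0$, and $\mathcal{O}=\mathbb{Z}_2[\xi]$ is the discrete valuation ring $\mathbb{Z}_2[\zeta_3]$ with uniformizer $2$ and residue field $\mathbb{F}_4$. The module $\mathbb{Z}_2^2$ is free of rank one over $\mathcal{O}$; identify it with $\mathcal{O}$. Let $\sigma:a\mapsto\bar a$ be the conjugation of $\mathcal{O}$, so that $\sigma a=\bar a\sigma$ as endomorphisms. Then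
\[
M_2(\mathbb{Z}_2)=\mathcal{O}\oplus\mathcal{O}\sigma .
\]
Indeed, if $az+b\bar z=0$ for all $z\in\mathbb{F}_4$, then $z=1$ and $z=\xi$ give $a=b$ and $a(\xi+\xi^2)=a=0$; so the claim holds modulo $2$ by counting dimensions, and Nakayama's lemma lifts it. On $\mathcal{O}$ the determinant and trace are the norm $\operatorname{Nm}$ and trace $\operatorname{Tr}$. Put $\sqrt{-3}=1+2\xi$. Conjugation by $\sqrt{-3}$ negates $\mathcal{O}\sigma$, so elements of $\mathcal{O}\sigma$ have trace $0$. From
\begin{equation}\label{eq:xiconj}
\xi\,(a+b\sigma)\,\xi^{-1}=a+b\xi^2\sigma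
\end{equation}
we see that the commutant of $\xi$ is $\mathcal{O}$. An element normalizing $\langle\xi\rangle$ sends $\xi$ to $\xi$ or $\bar\xi$, so the normalizer of $\langle\xi\rangle$ in $GL_2(\mathbb{Z}_2)$ is $\mathcal{N}=\mathcal{O}^*\sqcup\mathcal{O}^*\sigma$. Elements of $\mathcal{O}^*$ reduce into $A_3=\mathbb{F}_4^*$ modulo $2$. Elements $\theta=a\sigma\in\mathcal{O}^*\sigma$, called \emph{outer}, reduce to transpositions; since $\det\sigma=-1$ and $\theta^2=a\bar a$, they satisfy, for $w\in\mathcal{O}^*$,
\begin{equation}\label{eq:outer}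
\theta^2=-\det\theta,\qquad \theta w\theta^{-1}=\bar w,\qquad [w,\theta]=w/\bar w,\qquad[\theta w,\theta]=\theta[w,\theta]\theta^{-1}=\bar w/w .
\end{equation}
In particular every commutator of two elements of $\mathcal{N}$ has the form $w/\bar w$.

Let $J$ be the normal subgroup of $H$ generated by the elements of order $3$, and $J'=J\cap\Gamma(2)$. Elements of order $3$ have determinant $1$, so $J\subset SL_2(\mathbb{Z}_2)$.

\begin{lemma}\label{lem:frattini}
Every element of order $3$ in $H$ is conjugate under $J$ to $\xi^{\pm1}$. Moreover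
\begin{itemize}
\item[(a)] $H=J'\cdot(\mathcal{N}\cap H)$;
\item[(b)] $J'$ is generated by the commutators $[a,\xi]$ with $a\in J'$.
\end{itemize}
\end{lemma}

\begin{proof}
As $H\cap\Gamma(2)$ is pro-$2$ and $H$ reduces into $S_3$, the group $\langle\xi\rangle$ is a Sylow $3$-subgroup of $J$; this gives the first claim. The image of $J$ modulo $2$ is $A_3$, so $J=J'\langle\xi\rangle$. The Frattini argument gives $H=J\cdot(\mathcal{N}\cap H)=J'\cdot(\mathcal{N}\cap H)$. For (b), let $J''\subset J'$ be generated by the $[a,\xi]$. It is normalized by $J'$, by \eqref{eq:comm}, and by $\xi$, since $\xi[a,\xi]\xi^{-1}=[\xi a\xi^{-1},\xi]$; so it is normal in $J$. In $J/J''$ the image of $\xi$ is central, so all elements of order $3$ map into the image of $\langle\xi\rangle$. They generate $J$, so $J/J''$ has order dividing $3$, and the pro-$2$ group $J'$ maps trivially to it.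
\end{proof}

It remains to compute in $\mathcal{N}$. The case to keep in mind is $[\sigma,\sqrt{-3}]=-1$: the element $-1$ is a commutator in $\mathcal{N}$, produced by a unit of norm $3$. The next lemma says that any unit of norm $3$ does the same up to an error in a group $Y^2$, and that units of norm $5$ produce that error group.

We have $\mathcal{O}^*=\langle\xi\rangle\times W$ with $W=1+2\mathcal{O}$ pro-$2$. The $W$-component of $w$ is its $2$-part $w_{(2)}$, which we abbreviate to $w'$; then $\operatorname{Nm}w=\operatorname{Nm}w'$, and the $2$-part of $w/\bar w$ is $w'/\bar w'$. For $i\ge2$ we have $W_i:=1+2^i\mathcal{O}=\exp(2^i\mathcal{O})$. The map $1+2a\mapsto a$ identifies $W/W_2$ with $\mathbb{F}_4$, and $1,-1,\sqrt{-3},-\sqrt{-3}$ map to $0,1,\xi,1+\xi$, so they represent $W/W_2$. Put $Y=\exp(4\sqrt{-3}\,\mathbb{Z}_2)$, so that $Y^2=\exp(8\sqrt{-3}\,\mathbb{Z}_2)$.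

\begin{lemma}\label{lem:units}
\begin{itemize}
\item[(a)] The elements of norm $1$ form $\exp(2^i\sqrt{-3}\,\mathbb{Z}_2)$ in $W_i$ for $i\ge2$, and $\pm Y$ in $W$.
\item[(b)] Let $w\in\mathcal{O}^*$. Then $w'/\bar w'\in\pm Y$. If $\operatorname{Nm}w=5$, then $w'/\bar w'$ generates $Y$. If $\operatorname{Nm}w=3$, then $w'/\bar w'\in-Y^2$.
\end{itemize}
\end{lemma}

\begin{proof}
For $a=a_0+a_1\xi$ we have $\operatorname{Tr}a=2a_0-a_1$ and $a-\bar a=a_1\sqrt{-3}$; so $\operatorname{Tr}a=0$ if and only if $a\in\mathbb{Z}_2\sqrt{-3}$. Since $\operatorname{Nm}\exp(2^ia)=\exp(2^i\operatorname{Tr}a)$, the claim for $W_i$ follows. Elements of $\pm W_2$ have norm $\equiv1$, and elements of $\pm\sqrt{-3}\,W_2$ have norm $\equiv3\pmod4$; this gives the claim for $W$, and with it the first claim of (b). If $\operatorname{Nm}w=5$, then $w'=\pm\exp(4a)$ with $4\operatorname{Tr}a=\log5\in4\mathbb{Z}_2^*$, so $a_1$ is odd and $w'/\bar w'=\exp(4a_1\sqrt{-3})$. If $\operatorname{Nm}w=3$, then $w'=\pm\sqrt{-3}\,y$ with $y\in W_2$ of norm $1$, so $y\in Y$, $\bar y=y^{-1}$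 and $w'/\bar w'=-y^2$.
\end{proof}

\section{Modular functions of levels $5$ and $25$}\label{sec:modular}

For $p=5$ both types of reduction lead to curves with $G(5)\subset C_{\mathrm{s}}^+(5)$. By Lemma~\ref{lem:chain} these are governed by $X_0(25)$, which has genus $0$, and we need the $j$-invariant in terms of its coordinate.

Recall that the noncuspidal points of $X_0(N)$ are the isomorphism classes over $\overline{\mathbb{Q}}$ or $\mathbb{C}$ of pairs $(E',C)$ with $C\subset E'$ cyclic of order $N$, that Galois acts on points by conjugating pairs, and that $\tau$ in the upper half plane corresponds to $(E_\tau,\langle1/N\rangle)$ with $E_\tau=\mathbb{C}/(\mathbb{Z}+\mathbb{Z}\tau)$. A function whose expansion in $q=e^{2\pi i\tau}$ has rational coefficients is defined over $\mathbb{Q}$. If $N=dd'$ with $d,d'$ coprime, we write $C=C_d+C_{d'}$ and points as triples; the involution $w_d$ sends $(E',C_d,C_{d'})$ to $(E'/C_d,E'[d]/C_d,\text{image of }C_{d'})$ and is defined over $\mathbb{Q}$; and $w_N$ is $\tau\mapsto-1/N\tau$. For each $d\mid N$ there are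 $\varphi(\gcd(d,N/d))$ cusps $a/b$ (lowest terms) with $\gcd(b,N)=d$; here $d=N$ is the cusp $\infty$ and $d=1$ is the cusp $0$.

Let $\eta(\tau)=q^{1/24}\prod(1-q^i)$, which has no zeros in the upper half plane and satisfies $\eta(-1/\tau)=\sqrt{\tau/i}\,\eta(\tau)$. The eta quotients
\[
t(\tau)=\bigl(\eta(\tau)/\eta(5\tau)\bigr)^6,\qquad s(\tau)=\eta(\tau)/\eta(25\tau)
\]
are functions on $X_0(5)$ and $X_0(25)$, and the transformation law gives $t(-1/5\tau)=125/t(\tau)$ and $s(-1/25\tau)=5/s(\tau)$. Each has a simple pole at $\infty$ and hence a simple zero at $0$. At the four other cusps $a/5$ of $X_0(25)$, both $\eta(\tau)$ and $\eta(25\tau)$ have exponential decay $\exp(-\pi/300y)$ along $\tau=a/5+iy$, so $s$ is finite and nonzero there. Thus $t$ and $s$ have degree one: they are coordinates (Hauptmoduln) on the two curves.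

\begin{lemma}\label{lem:jt}
We have $j(\tau)=(t^2+250t+3125)^3/t^5$ and $t(5\tau)=h(s(\tau))$, where
\[
h(s)=s^5+5s^4+15s^3+25s^2+25s .
\]
\end{lemma}

\begin{proof}
On $X_0(5)$, $j$ has poles of order $1$ at $\infty$ and $5$ at $0$, so $jt^5$ is a monic polynomial of degree $6$ in $t$. As $-3$ is not a square modulo $5$, there is no elliptic point of order $3$, so all zeros of $j$ are triple and $j=(t^2+\alpha t+\beta)^3/t^5=t+3\alpha+(3\alpha^2+3\beta)t^{-1}+\cdots$. Comparing $t=q^{-1}-6+9q+\cdots$ with $j=q^{-1}+744+196884q+\cdots$ gives $3\alpha-6=744$ and $9+3\alpha^2+3\beta=196884$, that is, $\alpha=250$ and $\beta=3125$.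

The function $t(5\tau)$ on $X_0(25)$ has a pole at a cusp $a/b$ only if $5a/b$ has denominator divisible by $5$, that is, only at $\infty$; the same holds for $h(s)$. Let $P=qs=1-q-q^2+O(q^5)$. Modulo $q^5$,
\begin{align*}
P^2&=1-2q-q^2+2q^3+q^4, & P^3&=1-3q+5q^3,\\
P^4&=1-4q+2q^2+8q^3-5q^4, & P^5&=1-5q+5q^2+10q^3-15q^4.
\end{align*}
In $q^5h(s)=P^5+5qP^4+15q^2P^3+25q^3P^2+25q^4P$ the coefficients of $q,\dots,q^4$ are $-5+5$, $5-20+15$, $10+10-45+25$ and $-15+40+0-50+25$, all zero. Also $q^5t(5\tau)=1+O(q^5)$. So $t(5\tau)-h(s)$ has no pole and is constant. Both terms vanish at the cusp $0$, since $t(5\cdot(-1/25\tau))=125/t(\tau)$.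
\end{proof}

Let $A\ne B$ be subgroups of order $5$ of $E$. The chain $E/A\to E\to E/B$ of Lemma~\ref{lem:chain} is a noncuspidal point of $X_0(25)$; let $s=s(E;A,B)\ne0,\infty$ be the value of $s$ there. The involution $w_{25}$ replaces the chain by its dual, so $s(E;B,A)=5/s(E;A,B)$, and $z=s+5/s$ depends only on $E$ and the unordered pair $\{A,B\}$.

\begin{lemma}\label{lem:jz}
With this notation and $h=h(s)$,
\begin{equation}\label{eq:jh}
j(E)=\frac{(h^2+250h+3125)^3}{h^5}=\frac{(z+5)^3(z^2-5)^3(z^2+5z+10)^3}{(z^2+5z+5)^5}.
\end{equation}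
If $A$ and $B$ are rational, then $s\in\mathbb{Q}^*$. If the pair $\{A,B\}$ is Galois-stable, then $z\in\mathbb{Q}$.
\end{lemma}

\begin{proof}
The point $\tau$ is the chain $E_\tau\to E_{5\tau}\to E_{25\tau}$, so $j(E)=j(5\tau)$, and Lemma~\ref{lem:jt} gives the first equality. Next, $h=s^3(s^2+5s+15+25s^{-1}+25s^{-2})=s^3(z^2+5z+5)$. Expanding,
\begin{multline*}
h^2+250h+3125=s^{10}+10s^9+55s^8+200s^7+525s^6+1250s^5\\+2625s^4+5000s^3+6875s^2+6250s+3125 .
\end{multline*}
With $p_i=s^i+(5/s)^i$ this is $s^5(p_5+10p_4+55p_3+200p_2+525p_1+1250)$. The recursion $p_{i+1}=zp_i-5p_{i-1}$ gives $p_1=z$, $p_2=z^2-10$, $p_3=z^3-15z$, $p_4=z^4-20z^2+50$, $p_5=z^5-25z^3+125z$, so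
\[
h^2+250h+3125=s^5(z^5+10z^4+30z^3-175z-250)=s^5(z+5)(z^2-5)(z^2+5z+10),
\]
and the powers of $s$ cancel in the quotient. Finally, $s$ is defined over $\mathbb{Q}$, and a Galois element that fixes or swaps $A,B$ sends $s$ to $s$ or $5/s$.
\end{proof}

\section{Potentially good reduction at $p$}\label{sec:good}

\begin{proposition}\label{prop:good}
Under \textup{(A)}, $E$ does not have potentially good reduction at $p$.
\end{proposition}

Assume throughout this section that it does.

\subsection{Reduction to $p=5$}
By (L1), $\gamma$ has order $e\in\{1,2,3,4,6\}$, and $p-1\mid e$ by \eqref{eq:gamma}. Since $p\ge5$, we get $(p,e)=(5,4)$ or $(7,6)$. Each $\gamma_\ell$ has order exactly $p-1$ and determinant $1$, so $\gamma_\ell^{(p-1)/2}$ is an involution of determinant $1$, that is, $-1$. Thus the central element $-1=(-1)_{\ell\in S}$ lies in $G$ and equals $\gamma^{(p-1)/2}$. Its image $\delta=\Phi(-1)$ is central in $G(p)$, with $\delta^2=1$ and $\det\delta=\omega(\gamma)^{(p-1)/2}=-1$. So $\delta$ has eigenvalues $1,-1$, and $G(p)$ preserves its eigenlines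 $A,B$; that is, $G(p)\subset C_{\mathrm{s}}(p)$. By Lemma~\ref{lem:chain}, $E/A$ has a rational cyclic $p^2$-isogeny, and (G1) excludes $p=7$. Hence
\begin{equation}\label{eq:good5}
p=5,\qquad\gamma_\ell^2=-1\ \text{ for all }\ell\in S,\qquad\omega(-1)=-1 .
\end{equation}
The curve $X_0(25)$ has infinitely many rational points, so no finiteness statement ends the proof here. Instead we show $\omega(-1)=1$ by assembling $-1$ from commutators, one prime at a time. For this we first list the possible images $G(\ell)$.

\subsection{The images modulo $\ell$}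

\begin{lemma}\label{lem:noCM}
$E$ has no CM.
\end{lemma}

\begin{proof}
Suppose that $\operatorname{End}(E)=\mathcal{R}=\mathbb{Z}[\vartheta]$ is an order of discriminant $d$ in an imaginary quadratic field $K$, with $\vartheta=(d+\sqrt d)/2$. Over $\mathbb{C}$ we have $E\cong\mathbb{C}/\mathfrak{a}$ with $\mathfrak{a}$ an invertible $\mathcal{R}$-ideal, so $E[5]$ is free of rank one over $\mathcal{R}/5$. All endomorphisms are defined over $K$, so $\operatorname{Gal}(\overline{\mathbb{Q}}/K)$ acts through $(\mathcal{R}/5)^*$, and conjugation by $c$ induces the bar involution on $\mathcal{R}/5$. As $G(5)\subset C_{\mathrm{s}}(5)$ is abelian, the image of $\operatorname{Gal}(\overline{\mathbb{Q}}/K)$ is fixed by bar. If $a+b\vartheta$ is fixed, then $b(2\vartheta-d)\in5\mathcal{R}$, so $5\mid b$. Thus the image consists of scalars, whose determinants are squares in $\mathbb{F}_5^*$. This means $\sqrt5\in K$, which is absurd.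
\end{proof}

A rational subgroup of $E$ of prime order $\ell\ne5$ would give $E/A$ a rational cyclic $25\ell$-isogeny, contrary to (G1). So $G(\ell)$ is irreducible for every $\ell\in S$.

At $\ell=2$, irreducibility gives $G(2)\supset A_3$. Since $\gamma_2^2=-1$, the module $\mathbb{Z}_2^2$ is free of rank one over the discrete valuation ring $\mathbb{Z}_2[\gamma_2]\cong\mathbb{Z}_2[i]$, so $\gamma_2$ is conjugate to $\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$, a transposition modulo $2$. Hence $G(2)=S_3$, and, as $\gamma$ comes from inertia at $5$,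
\begin{equation}\label{eq:ram5}
\mathbb{Q}(\sqrt\Delta)\text{ is ramified at }5;\text{ so }\mathbb{Q}(\sqrt\Delta)\ne\mathbb{Q}(\sqrt{\ell^*})\text{ for all odd }\ell\in S.
\end{equation}
At $\ell=3$, Lemma~\ref{lem:mod3} applies. For $\ell\ge7$, Theorem~\ref{thm:dickson} leaves four cases: $G(\ell)\supset SL_2(\mathbb{F}_\ell)$; projective image $S_4$; $G(\ell)\subset C_{\mathrm{s}}^+(\ell)$, where $\ell=7$ by (G2) and Lemma~\ref{lem:noCM}; and $G(\ell)\subset C_{\mathrm{ns}}^+(\ell)$. The last case could a priori occur at any number of primes, and we remove it. The point is that it restricts the primes of multiplicative reduction to $\pm1$ modulo $\ell$, while \eqref{eq:jh} makes these primes explicit.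

\begin{lemma}\label{lem:nonsplit}
If $\ell\in S$ and $\ell\ge7$, then $G(\ell)\not\subset C_{\mathrm{ns}}^+(\ell)$.
\end{lemma}

\begin{proof}
Suppose $G(\ell)\subset C_{\mathrm{ns}}^+(\ell)$. If $E$ is potentially multiplicative at $q\ne\ell$, a Frobenius element at $q$ has eigenvalues $\pm(q,1)$ on $E[\ell]$ by (L2), so $q\equiv\pm1\pmod\ell$ by (N). If $E$ is potentially multiplicative at $\ell$, or a quadratic twist of $E$ has good ordinary reduction at $\ell$, then by (L2) or (L3) some element of $I_\ell$ has eigenvalues $\pm(a,1)$ with $a$ of order $\ell-1>2$, contrary to (N); so neither happens.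

Let $s=s(E;A,B)=a/b$ in lowest terms, and write $h=h(s)=aQ/b^5$ with $Q=a^4+5a^3b+15a^2b^2+25ab^3+25b^4$. We use \eqref{eq:jh} and $v_5(j(E))\ge0$. If $v_5(s)<0$, then $v_5(j)=6v_5(h)-5v_5(h)=5v_5(s)<0$. If $v_5(s)\ge2$, then $v_5(h)=2+v_5(s)\ge4$ and $v_5(j)=15-5v_5(h)<0$. So $v_5(s)\in\{0,1\}$, and after interchanging $A$ and $B$ we have $v_5(s)=0$. Then $5\nmid ab$, and $Q\equiv a^4$ modulo $5$ and modulo $b$, while $Q\equiv25b^4\pmod a$. So $5\nmid abQ$, and $a,b,Q$ are pairwise coprime. Let $q$ be a prime dividing $abQ$. If $q\mid aQ$, then $v_q(h)>0$ and $v_q(j)=-5v_q(h)<0$; if $q\mid b$, then $v_q(j)=v_q(h)<0$. By the first paragraph $q\equiv\pm1\pmod\ell$. Hence $a,b,Q\equiv\pm1\pmod\ell$, so $s\equiv\pm1$, and $Q\equiv1+5+15+25+25=71$ if $s\equiv1$, $Q\equiv1-5+15-25+25=11$ if $s\equiv-1$. So $\ell\ge7$ divides one of $70,72$ or one of $10,12$. This leaves $\ell=7$, $s\equiv1$, $h\equiv71\equiv1$ and $j:=j(E)\equiv(1+5+3)^3\equiv1\pmod7$.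

Since $1728\equiv6\pmod7$, we have $j\not\equiv0,1728$, so the curve $y^2=x^3+3j(1728-j)x+2j(1728-j)^2$, which has invariant $j$ and is therefore a quadratic twist of $E$, has good reduction at $7$. A curve $y^2=x^3+\alpha x+\beta$ over $\mathbb{F}_7$ is supersingular if and only if the coefficient $3\beta$ of $x^6$ in $(x^3+\alpha x+\beta)^3$ vanishes. Here $\beta\ne0$, so the reduction is ordinary, contrary to the first paragraph.
\end{proof}

Call an odd prime $\ell\in S$ \emph{large} if $G(\ell)\supset SL_2(\mathbb{F}_\ell)$ or the projective image of $G(\ell)$ is $S_4$. By the above, the primes in $S$ that are not large are $2$, possibly $3$ (when $G(3)$ is $SD_{16}$ or $D_8$), and possibly $7$ (when $G(7)\subset C_{\mathrm{s}}^+(7)$).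

\subsection{Large primes}
At a large prime the image is too big to be shared with the other primes, and so we can change the $\ell$-component of an element without leaving $\ker\omega$.

\begin{lemma}\label{lem:large}
Let $\ell$ be large and let $g\in G_\ell$ be a $2$-element with $g\bmod\ell\in[G(\ell),G(\ell)]\cup\{-1\}$. Then $(g,1)\in G$ and $\omega(g,1)=1$.
\end{lemma}

\begin{proof}
Let $R=[G,G_\ell^0]\subset G_\ell^0$. It is normal in $G_\ell$ and killed by $\omega$, so it suffices to show $g\in R$. Write $\overline{G^0}$ and $\overline R=[G(\ell),\overline{G^0}]$ for the images of $G_\ell^0$ and $R$ modulo $\ell$. Note that if $\overline{G^0}$ consists of scalars, the projective image of $G(\ell)$ is a quotient of $G/G_\ell^0=G_{S\setminus\{\ell\}}$. We first show $g\bmod\ell\in\overline R$.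

\emph{$G(\ell)\supset SL_2(\mathbb{F}_\ell)$ and $\ell\ge7$.} If $\overline{G^0}$ were scalar, $PSL_2(\mathbb{F}_\ell)$ would be a composition factor of some $G(\ell'^f)$ with $\ell'\ne\ell$ by Lemma~\ref{lem:transfer}, contrary to Lemma~\ref{lem:chief}(iii). So $\overline{G^0}$ has a nonscalar element $\nu$. The group $[SL_2(\mathbb{F}_\ell),\overline{G^0}]$ is a normal subgroup of $SL_2(\mathbb{F}_\ell)$. If it were contained in $\{\pm1\}$, then by \eqref{eq:comm} the map $k\mapsto[k,\nu]$ would be a homomorphism from the perfect group $SL_2(\mathbb{F}_\ell)$ to $\{\pm1\}$, hence trivial, and $\nu$ would be scalar. As $PSL_2(\mathbb{F}_\ell)$ is simple and $SL_2(\mathbb{F}_\ell)$ is perfect, the group is all of $SL_2(\mathbb{F}_\ell)$. So $\overline R\supset SL_2(\mathbb{F}_\ell)\ni g\bmod\ell$.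

\emph{Projective image $S_4$} (this includes $G(3)=GL_2(\mathbb{F}_3)$). If $\overline{G^0}$ were scalar, the $S_3$-factor $V_4$, with $k(V_4)=\mathbb{Q}(\sqrt{\ell^*})$, would occur in some $G(\ell'^f)$ with $\ell'\in S\setminus\{\ell\}$. By Lemma~\ref{lem:chief}(ii), $\mathbb{Q}(\sqrt{\ell^*})$ would be $\mathbb{Q}(\sqrt{\ell'^*})$, which is false, or $\mathbb{Q}(\sqrt\Delta)$, contrary to \eqref{eq:ram5}. So the projective image of $\overline{G^0}$ is a nontrivial normal subgroup of $S_4$ and contains $V_4$, and that of $\overline R\subset SL_2(\mathbb{F}_\ell)$ contains $[S_4,V_4]=V_4$. If $k\in SL_2(\mathbb{F}_\ell)$ is nonscalar and $k^2=(\operatorname{tr}k)k-1$ is scalar, then $k^2=-1$. So $-1\in\overline R$, and $\overline R$ contains the full preimage of $V_4$ in $SL_2(\mathbb{F}_\ell)$. A $2$-element of $[G(\ell),G(\ell)]$ has determinant $1$ and projective image a $2$-element of $A_4$, so it lies in this preimage.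

Now choose $\rho\in R$ with $\rho\equiv g\pmod\ell$. Then $\rho_{(2)}\in R$ and $\rho_{(2)}\equiv g\pmod\ell$. Let $P=G_\ell\cap\Gamma(\ell)$. In $P\langle g\rangle$ the group $\langle g\rangle$ is a Sylow $2$-subgroup, so $k\rho_{(2)}k^{-1}\in\langle g\rangle$ for some $k\in P$. This element is congruent to $g$, hence equal to $g$ by (P). As $R$ is normal in $G_\ell$, we get $g\in R$.
\end{proof}

\subsection{The prime $2$}
Since $G(2)=S_3$, the group $H=G_2$ has an element $\xi$ of order $3$, and we use the notation of Section~\ref{sec:two}.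

\begin{lemma}\label{lem:Jprime}
We have $J'\subset G_2^0$ and $\omega(J')=1$.
\end{lemma}

\begin{proof}
The map $G\to G_2/G_2^0$ factors through $G/G_2^0=G_{S\setminus\{2\}}$. Let $\overline H$ be a finite quotient of $G_2/G_2^0$ and $U$ the image of $J'$, a normal $2$-subgroup. The chief factors of $\overline H$ inside $U$ are simple $\mathbb{F}_2$-modules on which $G_2\cap\Gamma(2)$ acts trivially, so they are simple $\mathbb{F}_2[S_3]$-modules for $S_3=G(2)$: either trivial, or $V=\mathbb{F}_2^2$ with the faithful action and $k(V)=\mathbb{Q}(\sqrt\Delta)$. If $V$ occurred, Lemma~\ref{lem:transfer} would place it in some $G(\ell^f)$ with $\ell\in S$ odd, and Lemma~\ref{lem:chief}(ii) would contradict \eqref{eq:ram5}. So $\xi$ acts trivially on these factors, hence on $U$ by Lemma~\ref{lem:coprime}(b), and $U=1$ by Lemma~\ref{lem:frattini}(b). This holds for all $\overline H$, so $J'\subset G_2^0$. If $\tilde\xi\in G$ has $2$-component $\xi$, then $([a,\xi],1)=[(a,1),\tilde\xi]\in\ker\omega$ for $a\in J'$, and Lemma~\ref{lem:frattini}(b) gives $\omega(J')=1$.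
\end{proof}

By Lemma~\ref{lem:frattini}(a), any $g\in G$ can be multiplied by an element of $J'$ so that $g_2\in\mathcal{N}$; this changes neither $\det g_2$, nor $g_2\bmod2$, nor the odd components. We say that $g$ has been \emph{adjusted}. From now on $\gamma$ is adjusted, so $\gamma_2$ is outer with $\det\gamma_2=1$. If $h\in G$ is adjusted, one of $h_2,\gamma_2^{-1}h_2$ is an element $w\in\mathcal{O}^*$, and \eqref{eq:outer} gives
\begin{equation}\label{eq:at2}
\operatorname{Nm}w=\det h_2,\qquad\text{the $2$-part of }[h,\gamma]_2\text{ is }(w'/\bar w')^{\pm1}.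
\end{equation}

\subsection{The prime $7$ when $G(7)\subset C_{\mathrm{s}}^+(7)$}
Here $\gamma_7\bmod7$ is antidiagonal, since its square is $-1$ and $-1$ is not a square in $\mathbb{F}_7$. For $h\in G$, one of $h_7,\gamma_7^{-1}h_7$ is $\operatorname{diag}(a,b)$ modulo $7$ with $ab=\det h_7$. Conjugation by $\gamma_7$ swaps the entries, so the computation in \eqref{eq:outer} gives $[h,\gamma]_7\equiv\operatorname{diag}(a/b,b/a)^{\pm1}$, with $a/b=a^2/\det h_7$. Squares in $\mathbb{F}_7^*$ have odd order, so by (P)
\begin{equation}\label{eq:at7}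
\text{the $2$-part of }[h,\gamma]_7\text{ is }\det h_7\quad\text{if }\det h_7=\pm1 .
\end{equation}

\subsection{End of the proof of Proposition~\ref{prop:good}}
Write $(\alpha;\beta;\lambda)$ for the element of $\prod_{\ell\in S}GL_2(\mathbb{Z}_\ell)$ with component $\alpha$ at $2$, $\beta$ at $3$ if $3$ is not large, $\lambda$ at $7$ if $7$ is not large, and $1$ at all large primes; entries at large primes, and the statements below about them, are to be ignored. If $m$ is a commutator in $G$, then $m_{(2)}\in\ker\omega$, and by Lemma~\ref{lem:large} we may replace its components at large primes by $1$ and stay in $\ker\omega$. We apply this three times, prescribing determinants each time.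

\emph{Step 1: $(y;1;1)\in\ker\omega$ for all $y\in Y^2$.} Take $h\in G$ adjusted with $\det h_2=5$ and $\det h_\ell=1$ for odd $\ell$. By \eqref{eq:at2} and Lemma~\ref{lem:units}(b), the $2$-part of $[h,\gamma]_2$ is a generator $y_0$ of $Y$. At $3$, both $h_3$ and $\gamma_3$ reduce into $Q_8$, so their commutator is $\equiv\pm1$ and has $2$-part $\pm1$ by (P). With \eqref{eq:at7}, $(y_0;\pm1;1)\in\ker\omega$, and its square generates the required group.

\emph{Step 2: $(-1;\pm1;-1)\in\ker\omega$, with sign $-$ if $G(3)=D_8$.} Take $h\in G$ adjusted with $\det h_2=3$, $\det h_7=-1$, $\det h_3=-1$ if $G(3)=D_8$, and $\det h_\ell=1$ in all other cases. The $2$-part of $[h,\gamma]$ has $2$-component in $-Y^2$ and $7$-component $-1$. For $SD_{16}$ the $3$-component is $\pm1$ as in Step 1. For $D_8$, the element $\gamma_3\bmod3$ has order $4$ and determinant $1$, so it generates $\langle r^2\rangle$, and $h_3\bmod3\notin\langle r^2\rangle$ inverts it; hence $[h,\gamma]_3\equiv\gamma_3^{-2}=-1$. Step 1 removes the factor in $Y^2$.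

\emph{Step 3: if $G(3)=SD_{16}$, then $(1;-1;1)\in\ker\omega$.} The sign at $3$ in Step 2 is not under control here, so we look for a commutator that is $-1$ at $3$ only; a double commutator does this. Take $g\in G$ with $g_3\equiv r\pmod3$, adjust $g$ and $c$, and put $m=[c,g]$, $m^\sharp=[c,m]$. Then $m_3\equiv r^3r^{-1}=r^2$ and $m_3^\sharp\equiv r^6r^{-2}=-1$. At $2$, $m_2=w/\bar w$ has norm $1$, so $m_2^\sharp$ is $1$ or $\bar m_2m_2^{-1}=m_2^{-2}$, according as $c_2$ lies in $\mathcal{O}^*$ or is outer; its $2$-part lies in $(\pm Y)^2=Y^2$ by Lemma~\ref{lem:units}(b). At $7$, the commutator $m_7$ reduces to some $\operatorname{diag}(a,a^{-1})$, so $m_7^\sharp$ reduces to $1$ or $\operatorname{diag}(a^{-2},a^2)$, of odd order, and has trivial $2$-part. Step 1 again removes the factor in $Y^2$.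

Steps 2 and 3 give $(-1;-1;-1)\in\ker\omega$. By Lemma~\ref{lem:large} we may insert $-1$ at each large prime. Hence $\omega(-1)=1$, contrary to \eqref{eq:good5}. This proves Proposition~\ref{prop:good}.

\section{Potentially multiplicative reduction: reduction to $p=5$ and $p=7$}\label{sec:mult}

From now on $E$ satisfies (A) and has potentially multiplicative reduction at $p$. Then $j(E)$ is not integral, so $E$ has no CM. By (L2), with $\varepsilon=\psi(\gamma)=\pm1$,
\begin{equation}\label{eq:multgamma}
\gamma_\ell=\varepsilon u_\ell\ \text{ with }u_\ell\ne1\text{ unipotent }(\ell\in S),\qquad\Phi(\gamma)\text{ has eigenvalues }\varepsilon\omega(\gamma),\ \varepsilon .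
\end{equation}
So the ratio of the eigenvalues of $\Phi(\gamma)$ has order $p-1\ge4$. The group $G(p)$ is a quotient of $G$, so it must be built from pieces of the $G(\ell^f)$, $\ell\in S$; this leaves little choice.

\begin{proposition}\label{prop:mult}
Either $p=7$ and $G(7)\subset C_{\mathrm{s}}^+(7)$, or $p=5$ and $G(5)$ lies in $C_{\mathrm{s}}^+(5)$ or has projective image $S_4$.
\end{proposition}

\begin{proof}
We go through Theorem~\ref{thm:dickson}, applying Lemma~\ref{lem:transfer} to the quotient $G(p)$ of $G=G_S$. If $G(p)\supset SL_2(\mathbb{F}_p)$, then $PSL_2(\mathbb{F}_p)$ is a composition factor of some $G(\ell^f)$ with $\ell\ne p$, contrary to Lemma~\ref{lem:chief}(iii). If $p\mid|G(p)|$ and $G(p)$ lies in a Borel subgroup, its unipotent subgroup is a chief factor of order $p$ on which $\Phi(\gamma)$ acts by the ratio of its eigenvalues, of order at least $4$, contrary to Lemma~\ref{lem:chief}(i). The case $G(p)\subset C_{\mathrm{ns}}^+(p)$ is excluded by (N). If the projective image is $S_4$, the projective order $p-1$ of $\Phi(\gamma)$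 is at most $4$, so $p=5$. Otherwise $G(p)\subset C_{\mathrm{s}}^+(p)$, and $p\le7$ by (G2).
\end{proof}

\section{The prime $p=5$}\label{sec:five}

Since $\omega$ has order $4$, only the $2$-part $g=\gamma_{(2)}\in G$ matters. For odd $\ell$ the element $u_\ell$ is an $\ell$-element, so $g_\ell=\varepsilon$, while $g_2=\varepsilon u$ with $u=u_2$. Thus $g$ is central away from $2$, $g^2=(u^2,1)$, and $\omega(g^2)=\omega(\gamma)^2=-1$. The question has become purely $2$-adic: as in the model computation of the introduction, we want to write $u^2$ as a product of commutators with $u$. This succeeds when $G(2)$ has an element of order $3$; otherwise $E$ has a rational $2$-isogeny.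

\begin{lemma}\label{lem:no3}
The group $G(2)$ has no element of order $3$.
\end{lemma}

\begin{proof}
Suppose that it has. Then $H=G_2$ has an element $\xi$ of order $3$, and we use Section~\ref{sec:two}. Let $Z\subset SL_2(\mathbb{Z}_2)$ be generated by the $[h,u]$, $h\in G_2$. For $h\in G$ we have $[h,g]=([h_2,u],1)$, so $Z\subset G_2^0$ and $\omega(Z)=1$. By \eqref{eq:comm}, $Z$ is normal in $\widetilde G_2=\{\pm1\}G_2$, a group that contains $u$, and the image of $u$ in $\widetilde G_2/Z$ is central. We show $u^2\in Z$, which contradicts $\omega(g^2)=-1$. Write $u=1+bX$ with $b\in\mathbb{Z}_2\setminus\{0\}$, $X^2=0$ and $X\not\equiv0\pmod2$.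

\emph{Case $b$ odd.} Then $u\bmod2$ is a transposition, and $[\xi,u]\equiv\xi^2\pmod2$. The $3$-part of $[\xi,u]$ is an element of order $3$ in $Z$, so $J\subset Z$ by Lemma~\ref{lem:frattini}. Write $g_2=a\theta$ with $a\in J'\subset Z$ and $\theta\in\mathcal{N}\cap G_2$. Then $\theta$ is outer, $\det\theta=1$, $\theta^2=-1$ by \eqref{eq:outer}, and $\theta$ is central modulo $Z$ because $g_2$ is. For $d\in\mathbb{Z}_2^*$, Lemma~\ref{lem:frattini}(a) and the surjectivity of the determinant give an element $\theta'\in\mathcal{N}\cap G_2$ with $\det\theta'=d$, and one of $\theta',\theta^{-1}\theta'$ is a unit $w\in\mathcal{O}^*\cap G_2$ of norm $d$. Then $w/\bar w=[w,\theta]\in Z$, and so is its $2$-part $w'/\bar w'$. By Lemma~\ref{lem:units}(b), $d=5$ gives $Y\subset Z$, and then $d=3$ gives $-1\in Z$. Finally $u^2=g_2^2\in Z\theta^2=-Z=Z$.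

\emph{Case $b$ even.} Let $k=v_2(b)\ge1$ and $Z_i=Z\cap\Gamma(2^i)$. We first move $u$ into $\mathcal{O}$ modulo $Z$. Let $U\subset\Gamma(2^k)$ be the pro-$2$ group generated by $Z_k$ and $u$; it normalizes $Z_k$. Since $\xi u\xi^{-1}=[\xi,u]u\in Z_ku$, conjugation by $\xi$ preserves $U$, $Z_k$ and the coset $Z_ku$. By Lemma~\ref{lem:coprime}(a) the coset contains an element $w$ commuting with $\xi$. So $w\in1+2^k\mathcal{O}$ has norm $1$, and $w$ has the same, central, image as $u$ in $\widetilde G_2/Z$. It suffices to show $w^2\in Z$. As $w^2\in W_{k+1}$ has norm $1$, Lemma~\ref{lem:units}(a) gives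
\begin{equation}\label{eq:wsq}
w^2\in\exp(2^{k+1}\sqrt{-3}\,\mathbb{Z}_2).
\end{equation}

If $G(2)=S_3$, Lemma~\ref{lem:frattini}(a) gives an outer $\theta\in G_2$, and $Z\ni[\theta,w]=\bar ww^{-1}=w^{-2}$.

Let $G(2)=A_3$. Now no outer element is available. Its role is taken by complex conjugation, which is trivial modulo $2$ but has a unit $\sigma$-coefficient at the next level; we use it to show that $Z$ contains the whole group in \eqref{eq:wsq}. As $c_2^2=1$ and $|G(2)|=3$, we have $c_2=1+2A$, and $c_2^2=1$, $\operatorname{tr}c_2=0$ give $A^2=-A$, $\operatorname{tr}A=-1$. Write $A=f+v\sigma$ with $f,v\in\mathcal{O}$. Then $\operatorname{Tr}f=-1$, so $f-\bar f\equiv f+\bar f\equiv1\pmod2$. If $v\equiv0\pmod2$, then $A\bmod2$ is an idempotent of $\mathbb{F}_4$ of trace $1$; but $0$ and $1$ have trace $0$. So $v\in\mathcal{O}^*$. Write $X=f_0+v_0\sigma$; here $v_0\in\mathcal{O}^*$ because $\mathbb{F}_4$ has no nonzero nilpotent element. Since $u^{-1}=1-bX$ and $b^2\equiv0\pmod{2^{k+1}}$, formula \eqref{eq:xiconj} gives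
\[
z_1:=[\xi,u]=1+2^kB\in Z,\qquad B\equiv\xi X\xi^{-1}-X=v_1\sigma\pmod2,
\]
with $v_1=v_0(\xi^2-1)\in\mathcal{O}^*$. Let $c^{(i)}=\xi^ic_2\xi^{-i}=1+2A_i\in G_2$, where $A_i=f+v\xi^{2i}\sigma$. As $c^{(i)}B(c^{(i)})^{-1}\equiv B+2(A_iB-BA_i)\pmod4$,
\[
[c^{(i)},z_1]=1+2^k\bigl(c^{(i)}B(c^{(i)})^{-1}-B\bigr)(1+2^kB)^{-1}\equiv1+2^{k+1}(A_iB-BA_i)\pmod{2^{k+2}},
\]
and this element lies in $Z$. Modulo $2$,
\[
A_iB-BA_i\equiv(f-\bar f)v_1\sigma+\bigl(v\xi^{2i}\bar v_1-v_1\overline{v\xi^{2i}}\bigr)\equiv v_1\sigma+\operatorname{Tr}(v\xi^{2i}\bar v_1).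
\]
As $i$ varies, $v\xi^{2i}\bar v_1$ runs through $\mathbb{F}_4^*$, which contains an element of trace $1$. So $Z$ contains $z_2\equiv1+2^{k+1}(1+v_1\sigma)\pmod{2^{k+2}}$. Averaging over $\langle\xi\rangle$ kills the $\sigma$-part: by \eqref{eq:xiconj} and $1+\xi^2+\xi^4=0$,
\[
z_3:=z_2\cdot\xi z_2\xi^{-1}\cdot\xi^2z_2\xi^{-2}\equiv1+3\cdot2^{k+1}\equiv1+2^{k+1}\pmod{2^{k+2}}.
\]
The coset $z_3Z_{k+2}\subset Z_{k+1}$ is stable under conjugation by $\xi$, so by Lemma~\ref{lem:coprime}(a) it contains some $y\in Z\cap W_{k+1}$, of norm $1$, with $y\notin W_{k+2}$. By Lemma~\ref{lem:units}(a), $y=\exp(2^{k+1}\sqrt{-3}\,\alpha)$ with $\alpha\in\mathbb{Z}_2^*$, so $y$ generates the group in \eqref{eq:wsq}, and $w^2\in Z$.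
\end{proof}

Hence $|G(2)|\le2$, and $E$ has a rational subgroup of order $2$. This excludes projective image $S_4$ for $G(5)$: by Lemma~\ref{lem:transfer} the $S_3$-factor $V_4$, with $k(V_4)=\mathbb{Q}(\sqrt5)$ by (E), would occur in some $G(\ell^f)$ with $\ell\ne5$, and Lemma~\ref{lem:chief}(ii) would require $G(2)=S_3$ or $\mathbb{Q}(\sqrt5)=\mathbb{Q}(\sqrt{\ell^*})$. So $G(5)\subset C_{\mathrm{s}}^+(5)$ by Proposition~\ref{prop:mult}. Such a curve gives a rational point on $X_0(50)/w_{25}$, and these can be determined.

\begin{proposition}\label{prop:fifty}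
If an elliptic curve $E$ over $\mathbb{Q}$ has a rational subgroup $T$ of order $2$ and $G(5)\subset C_{\mathrm{s}}^+(5)$, then $j(E)\in\{1728,287496\}$; in particular $E$ has CM.
\end{proposition}

\begin{proof}
Let $\{A,B\}$ be the Galois-stable pair of lines in $E[5]$. Its image in $E/T$ is again such a pair, so Lemma~\ref{lem:jz} gives rational numbers $z(E)$ and $z(E/T)$. We find the equation relating them. On $X_0(50)$ let $x=z(\tau)+1$ and $y=z(2\tau)+1$, where $z=s+5/s$. Thus $x-1$ is the value of $z$ on $(E',C_{25})$ and $y-1$ its value on the quotient by $C_2$. At the point given by $E'=E/A$, the image of $T$, and the kernel of $E/A\to E/B$, we have $x=z(E)+1$ and $y=z(E/T)+1$.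

\emph{The equation.} We claim that
\[
F:=x^3+y^3-x^2y^2+8(x^2+y^2)+9xy+24(x+y)+26=0 .
\]
The moduli description shows that $w_2$ interchanges $x$ and $y$ and that $w_{25}$ fixes both, so $F$ is invariant under $w_2$ and $w_{25}$. The function $z$ has poles only at the cusps $0,\infty$ of $X_0(25)$. Multiplication by $2$ does not change the power of $5$ in a denominator, so $x$ and $y$ have poles only at the four cusps of $X_0(50)$ with $d\in\{1,2,25,50\}$. The involution $w_2$ is given by a matrix $\left(\begin{smallmatrix}2\alpha&\beta\\50\kappa&2\lambda\end{smallmatrix}\right)$ with $2\alpha\lambda-25\beta\kappa=1$, which sends $\infty$ to $\alpha/25\kappa$ with $\kappa$ odd, so to $d=25$; $w_{25}$ is given by $\left(\begin{smallmatrix}25\alpha&\beta\\50\kappa&25\lambda\end{smallmatrix}\right)$ with $25\alpha\lambda-2\beta\kappa=1$, which sends $\infty$ to $\alpha/2\kappa$ with $5\nmid\kappa$, so to $d=2$; and $w_2w_{25}=w_{50}$ sends $\infty$ to $0$. So it suffices to show $F=O(q)$. From $s=q^{-1}-1-q+q^4+O(q^6)$ and $5/s=5q+5q^2+10q^3+15q^4+25q^5+\cdots$,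
\[
x=q^{-1}+4q+5q^2+10q^3+16q^4+25q^5+\cdots,\qquad y=q^{-2}+4q^2+5q^4+\cdots .
\]
Then $x^2-y-8=10q+32q^2+72q^3+150q^4+\cdots$ and $y^2=q^{-4}+8+\cdots$, so
\[
y^3-x^2y^2+8y^2=-y^2(x^2-y-8)=-10q^{-3}-32q^{-2}-72q^{-1}-150+O(q).
\]
Up to $O(q)$ we also have $x^3=q^{-3}+12q^{-1}+15$, $8x^2=8q^{-2}+64$, $9xy=9q^{-3}+36q^{-1}+45$ and $24(x+y)=24q^{-2}+24q^{-1}$. The coefficients of $q^{-3},q^{-2},q^{-1},q^0$ in $F$ are $1+9-10$, $8+24-32$, $12+36+24-72$ and $15+64+45+26-150$, all zero.

\emph{Rational solutions.} Let $x,y\in\mathbb{Q}$ satisfy $F=0$, and put $\Sigma=x+y$, $\Pi=xy$. Then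
\[
\Pi^2+(3\Sigma+7)\Pi-(\Sigma^3+8\Sigma^2+24\Sigma+26)=0,
\]
a quadratic in $\Pi$ with discriminant $4\Sigma^3+41\Sigma^2+138\Sigma+153=(\Sigma+3)^2(4\Sigma+17)$. If $\Sigma=-3$, then $\Pi=1$ and $x,y$ are the irrational roots of $T_0^2+3T_0+1$. So $4\Sigma+17=m^2$ with $m\in\mathbb{Q}$, and for the right sign of $m$ we get $\Pi=\frac12\bigl(m(\Sigma+3)-(3\Sigma+7)\bigr)=(m^3-3m^2-5m+23)/8$. With $\nu=4(x-y)$,
\[
\nu^2=16(\Sigma^2-4\Pi)=m^4-8m^3-10m^2+40m+105=(m-3)(m^3-5m^2-25m-35).
\]
If $m=3$, then $\Sigma=-2$, $\Pi=1$ and $x=y=-1$. If $m\ne3$, put $m=3+1/\mu$; then $\nu^2\mu^4=1+4\mu-28\mu^2-128\mu^3$, and $X=-32\mu\ne0$, $Y=16\nu\mu^2$ satisfy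
\[
Y^2=X^3-7X^2-32X+256 .
\]
The substitution $X=4X_1+4$, $Y=4(2Y_1+X_1+1)$ gives $Y_1^2+X_1Y_1+Y_1=X_1^3+X_1^2-3X_1+1$, with discriminant $-800=-2^55^2$ and $c_4=145$. The reduction is multiplicative at $2$, where $c_4$ is a unit, and additive at $5$, so the conductor is $50$ and the rank is $0$ by (G3). Modulo $3$ the cubic $X^3+2X^2+X+1$ takes the values $1,2,1$ at $X=0,1,2$, so there are $5$ points over $\mathbb{F}_3$. By (L4) there are at most $5$ rational points, and they are $O$, $(0,\pm16)$, $(8,\pm8)$. As $X\ne0$, we get $X=8$, $\mu=-1/4$, $m=-1$, $\Sigma=-4$, $\Pi=3$ and $\{x,y\}=\{-1,-3\}$.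

Hence $z(E)\in\{-2,-4\}$, and \eqref{eq:jh} gives $j(E)=(-12)^3/(-1)^5=1728$ or $j(E)=66^3=287496$, the invariants of CM by the orders of discriminants $-4$ and $-16$.
\end{proof}

Our curve has no CM, so $p=5$ is impossible.

\section{The prime $p=7$}\label{sec:seven}

Here $G(7)\subset C_{\mathrm{s}}^+(7)$, and $G(7)\not\subset C_{\mathrm{s}}(7)$ by Lemma~\ref{lem:chain} and (G1). So $G_K=\Phi^{-1}(C_{\mathrm{s}}(7))$ has index $2$ in $G$ and defines a quadratic field $K$. Now $p-1=6$, and we follow the $3$-part of $\gamma$. By \eqref{eq:multgamma}, $\gamma_{(3)}=(u,1)$ with $u=u_3$ in place $3$, so $u\in G_3^0$. Antidiagonal matrices have eigenvalue ratio $-1$, so $\Phi(\gamma)$ is diagonal, and for a suitable order of the basis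
\[
\Phi(u,1)=\operatorname{diag}(\zeta,1),\qquad\zeta=\omega(u,1)\in\mathbb{F}_7^*\text{ of order }3 .
\]
Conjugation by an element of $\Phi(G\setminus G_K)$ turns this into $\operatorname{diag}(1,\zeta)$. Let $M\subset G_3^0\cap SL_2(\mathbb{Z}_3)$ be the normal subgroup of $G_3$ generated by the conjugates of $u$. On $M$ the character $\omega$ takes values in $\langle\zeta\rangle$, is invariant under conjugation by $G_3$, and satisfies $\omega(u)=\zeta$. Such a character cannot exist if $G(3)$ is irreducible.

\begin{lemma}\label{lem:red3}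
$E$ has a rational subgroup of order $3$.
\end{lemma}

\begin{proof}
Suppose that $G(3)$ is irreducible. By Lemma~\ref{lem:mod3} it contains $c=\operatorname{diag}(1,-1)$ and $c'=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, which generate a group $D_8$ of order $8$. Under conjugation, the space $\mathfrak{sl}_2(\mathbb{F}_3)$ of matrices of trace $0$ is the sum of the lines spanned by $\operatorname{diag}(1,-1)$, $e_{12}+e_{21}$ and $e_{12}-e_{21}$, on which $(c,c')$ acts by the signs $(+,-)$, $(-,+)$, $(-,-)$. No trivial character occurs, so by Maschke's theorem no $D_8$-submodule carries a nonzero invariant linear form.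

Let $M_i=M\cap\Gamma(3^i)$. By continuity $\omega(M_i)=1$ for large $i$. Suppose $\omega(M_1)\ne1$ and take $i\ge1$ maximal with $\omega(M_i)\ne1$. The map $1+3^iA\mapsto A\bmod3$ embeds $M_i/M_{i+1}$ in $\mathfrak{sl}_2(\mathbb{F}_3)$, because $\det(1+3^iA)\equiv1+3^i\operatorname{tr}A\pmod{3^{i+1}}$, and it is compatible with conjugation by $G_3$. Then $\omega$ is a nonzero invariant form $M_i/M_{i+1}\to\langle\zeta\rangle\cong\mathbb{F}_3$, which is impossible. So $\omega(M_1)=1$, and $u\not\equiv1\pmod3$. Then $3\mid|G(3)|$ and $G(3)=GL_2(\mathbb{F}_3)$. A unipotent matrix is conjugate to its inverse, as in the introduction, so there is $h\in G_3$ with $huh^{-1}u\in M_1$. This gives $\zeta^2=1$, a contradiction.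
\end{proof}

\begin{lemma}\label{lem:K}
$K=\mathbb{Q}(\sqrt{-3})$.
\end{lemma}

\begin{proof}
Choose a basis in which $G(3)$ is upper triangular, and let $h\in G$ have $\det h_3\equiv1\pmod3$. Then $\pm h_3$ is upper unipotent modulo $3$, hence a $3$-element, so the $3$-component of $h_{(2)}$ is $\pm1$ and $h_{(2)}$ commutes with $(u,1)$. Therefore $\Phi(h_{(2)})$ commutes with $\operatorname{diag}(\zeta,1)$, and $h_{(2)}\in G_K$. Also $h_{(2')}\in G_K$, since $G/G_K$ has order $2$. So $G_K$ contains the subgroup fixing $\mathbb{Q}(\mu_3)$, and $K\subset\mathbb{Q}(\sqrt{-3})$.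
\end{proof}

Let $A\subset E$ be rational of order $3$, and let $B,B'\subset E[7]$ be the two coordinate lines; they are defined over $K$ and conjugate over $\mathbb{Q}$. So $(E,A,B)\in X_0(21)(K)$, and knowing $K$ lets us list all such points.

\begin{proposition}\label{prop:21}
Let $K=\mathbb{Q}(\sqrt{-3})$. Every point of $X_0(21)(K)$ is $\mathbb{Q}$-rational or corresponds to a CM elliptic curve.
\end{proposition}

\begin{proof}
We bound the number of points by $16$ and then exhibit $8$ rational and $8$ CM points.

\emph{The bound.} The rank of the elliptic curve $X_0(21)$ over $K$ is the sum of the ranks over $\mathbb{Q}$ of the curve and of its quadratic twist by $-3$. The twisting character is ramified only at $3$, where multiplicative reduction becomes additive with conductor exponent $2$; so the twist has conductor $63$. By (G3) both ranks are $0$. The prime $13\equiv1\pmod3$ splits in $K$, so by (L4) the torsion group $X_0(21)(K)$ injects into $X_0(21)(\mathbb{F}_{13})$. Write the equation in (G3) as $(2Y+X)^2=(4X+1)(X^2-4)$. For $X=0,1,\dots,12$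 the right side is $9,11,0,0,9,12,7,5,4,2,10,0,9$ modulo $13$, and the nonzero squares are $1,3,4,9,10,12$; so the numbers of points are $2,0,1,1,2,2,0,0,2,0,2,1,2$. With the point at infinity the total is $16$.

\emph{Rational points.} These are $O$, the points with $X=2,-2,-\frac14$, and two each with $X=-1$ and $X=5$, where the right side is $3^2$ and $21^2$.

\emph{CM points.} Let $E_0:y^2=x^3+16$, with CM by $\mathbb{Z}[\zeta_3]$ acting through $(x,y)\mapsto(\zeta_3x,y)$. By Example~\ref{ex:small}(b) it has the rational subgroups $\ker\sqrt{-3}=\ker(1-\zeta_3)=\{O,(0,\pm4)\}$ and $D=\{O,(-4,\pm4\sqrt{-3})\}$ of order $3$. Let $E_1$ be the quotient of $y^2=x^3+1$ by its rational point $(-1,0)$. If a curve with CM by $\mathbb{Z}[\zeta_3]$ is divided by a subgroup of prime order $r$, the quotient has CM by an order containing $\mathbb{Z}+r\mathbb{Z}[\zeta_3]$, so of conductor $1$ or $r$; conductor $1$ means that the quotient is isomorphic to the curve (the class number is one) and that the subgroup is the kernel of an element of norm $r$. There is no element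 of norm $2$, and the elements of norm $3$ are unit multiples of $\sqrt{-3}$. So $E_1$ has CM by the order $\mathbb{Z}[\sqrt{-3}]$ of conductor $2$, and $E_0/D$ by the order of conductor $3$. For each of the two elements $\pi=2\pm\sqrt{-3}$ of norm $7$ consider
\begin{itemize}
\item[(1)] $(E_0,\ker\sqrt{-3},\ker\pi)$;
\item[(2)] $(E_0,D,\ker\pi)$;
\item[(3)] the image of point (2) under $w_3$, with underlying curve $E_0/D$;
\item[(4)] $(E_1,\ker\sqrt{-3},\ker\pi)$.
\end{itemize}
These points are defined over $K$, since the endomorphisms of $E_0$ and $E_1$ are. Points of different types are distinct: the endomorphism rings differ, except for (1) and (2), where every automorphism of $E_0$ preserves $\ker\sqrt{-3}\ne D$. The two points of one type are distinct: automorphisms preserve $\ker\pi$; the groups $\ker\pi$ and $\ker\bar\pi$ differ, since a common element is killed by $7$ and by $\pi+\bar\pi=4$; and $w_3$ is bijective. Finally, the nontrivial element of $\operatorname{Gal}(K/\mathbb{Q})$ fixes $E_0$, $E_1$ and the subgroups of order $3$, interchanges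 $\pi$ and $\bar\pi$, and commutes with $w_3$. So it interchanges the two points of each type, and none of the eight is $\mathbb{Q}$-rational.
\end{proof}

As $E$ has no CM, the point $(E,A,B)$ is $\mathbb{Q}$-rational, so it equals its conjugate $(E,A,B')$. Then an automorphism of $E$ maps $B$ to $B'$. But $\operatorname{Aut}(E)=\{\pm1\}$, so $B=B'$, a contradiction. Thus $p=7$ is impossible as well. Assumption (A) is therefore incompatible with potentially multiplicative reduction at $p$, and by Proposition~\ref{prop:good} it never holds. Together with Proposition~\ref{prop:pdivides} this proves Theorem~\ref{thm:main}.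

\begin{thebibliography}{9}

\bibitem{BDMTV}
Balakrishnan, Dogra, M\"uller, Tuitman and Vonk, Annals 189 (2019).

\bibitem{BPR}
Bilu, Parent and Rebolledo, Ann. Inst. Fourier 63 (2013).

\bibitem{MS}
Alexander Milner and Jack Shotton, \emph{The Smallest Invariant Factor of Elliptic Curves, and Coincidences}, arXiv:2604.21601 (2026).

\end{thebibliography}
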